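\title{A strictly polyconvex integrand whose stationarity inclusion has a nontrivial rank-one convex hull}

\begin{abstract}
For $f\in C^1(\mathbb R^{n\times2})$, the outer and inner variation equations of $\int f(Du)\,dx$ in the plane can be written as a differential inclusion in a set $K_f\subset\mathbb R^{(2n+2)\times2}$. We ask whether, for strictly polyconvex $f$, the compact sets $K_f\cap\bar B_R(0)$ coincide with their rank-one convex hulls. They do when $f$ is strictly convex up to a linear combination of $2\times2$ minors, and hence for every strictly polyconvex $f$ when $n=1$. For every $n\ge2$ we construct a strictly polyconvex $f\in C^1$ for which equality fails for every $R>0$. We first build an infinite binary tree of rank-one splittings whose limit points satisfy the inequalities of strict polyconvexity, and then obtain $f$ from a $C^1$ strictly convex extension lemma.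
\end{abstract}

\section{Introduction}

Let $n\ge1$. For $X\in\mathbb R^{n\times2}$ let $\Phi(X)$ be the vector of all minors of $X$ of all orders, that is, of its $2n$ entries and its $\binom n2$ minors of order two. A function $f\in C^1(\mathbb R^{n\times2})$ is \emph{strictly polyconvex} if $f=g\circ\Phi$ for a strictly convex function $g\in C^1$. With
\[
J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}
\]
and $Df(X)\in\mathbb R^{n\times2}$ the gradient of $f$, put
\[
K_f=\left\{\begin{pmatrix}X\\ Df(X)J\\ X^TDf(X)J-f(X)J\end{pmatrix}:\ X\in\mathbb R^{n\times2}\right\}\subset\mathbb R^{(2n+2)\times2}.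
\]
A function $F:\mathbb R^{N\times2}\to\mathbb R$ is \emph{rank-one convex} if $t\mapsto F(A+tB)$ is convex whenever $\operatorname{rank}B=1$. The \emph{rank-one convex hull} of a compact set $K\subset\mathbb R^{N\times2}$ is
\[
K^{rc}=\{P:\ F(P)\le0\ \text{for every rank-one convex $F$ with $F\le0$ on $K$}\},
\]
and it contains $K$. Matrix spaces carry the Frobenius inner product $\langle\cdot,\cdot\rangle$ and norm $|\cdot|$, and $\bar B_R(0)$ is the closed ball of radius $R$ about $0$ in $\mathbb R^{(2n+2)\times2}$. Since $K_f$ is the graph of a continuous function of $X$, it is closed, and $K_f\cap\bar B_R(0)$ is compact. We answer the following question from \cite{DDKT}: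
\begin{quote}
If $f\in C^1(\mathbb R^{n\times2})$ is strictly polyconvex, is $(K_f\cap\bar B_R(0))^{rc}=K_f\cap\bar B_R(0)$ for every $R>0$?
\end{quote}

\subsection*{What the set and the hull measure}
Let $u$ be a Lipschitz map from a disk in $\mathbb R^2$ to $\mathbb R^n$. It is critical for $\int f(Du)\,dx$ under the variations $u+\epsilon\varphi$ and $u\circ(\mathrm{id}+\epsilon\psi)$ when, row by row and in the sense of distributions,
\[
\operatorname{div}Df(Du)=0,\qquad \operatorname{div}\bigl(Du^TDf(Du)-f(Du)I\bigr)=0 .
\]
A bounded field $(a_1,a_2)$ is divergence free exactly when $(a_1,a_2)J=(-a_2,a_1)$ is curl free, that is, a gradient. So $u$ solves both equations if and only if it consists of the first $n$ components of a Lipschitz map $U$ into $\mathbb R^{2n+2}$ with $DU\in K_f$ almost everywhere.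

Rank-one directions are those in which a gradient can oscillate: if $A-B=a\otimes\nu$ and $\chi$ is Lipschitz on $\mathbb R$ with $\chi'\in\{0,1\}$, then $U(x)=Bx+\chi(x\cdot\nu)a$ has $DU\in\{A,B\}$, and if $\chi'$ has a short period and mean $\theta$, then $U$ is uniformly close to an affine map with gradient $\theta A+(1-\theta)B$. No rank-one convex function separates this average from $\{A,B\}$. The hull $K^{rc}$ contains every rank-one segment whose endpoints it contains, so it records such averages, averages of averages, and their limits. The question asks whether strict polyconvexity leaves no room for any of them.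

\subsection*{Results}
One would guess that the answer is yes: no two points of $K_f$ differ by a matrix of rank one (Proposition~\ref{prop:norank}), and the equality holds in the following class.

\begin{theorem}\label{thm:rigid}
Let $n\ge1$ and $f=h+\langle d,m_2\rangle$, where $h\in C^1(\mathbb R^{n\times2})$ is strictly convex, $m_2(X)$ is the vector of $2\times2$ minors of $X$, and $d$ is a constant vector. Then $(K_f\cap\bar B_R(0))^{rc}=K_f\cap\bar B_R(0)$ for all $R>0$. In particular this holds for every strictly polyconvex $f\in C^1$ if $n=1$.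
\end{theorem}

In general, however, the answer is no.

\begin{theorem}\label{thm:fail}
For every $n\ge2$ there is a strictly polyconvex $f\in C^1(\mathbb R^{n\times2})$ such that for every $R>0$ the set $(K_f\cap\bar B_R(0))^{rc}$ contains points outside $K_f$. In particular $(K_f\cap\bar B_R(0))^{rc}\ne K_f\cap\bar B_R(0)$ for every $R>0$.
\end{theorem}

Together the two theorems give:

\begin{corollary}
The equality $(K_f\cap\bar B_R(0))^{rc}=K_f\cap\bar B_R(0)$ holds for all strictly polyconvex $f\in C^1(\mathbb R^{n\times2})$ and all $R>0$ if and only if $n=1$.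
\end{corollary}

To prove Theorem~\ref{thm:fail} we choose $f$ last. Section~\ref{sec:jets} characterizes by a two-point inequality the data that a strictly polyconvex $f$ on $\mathbb R^{2\times2}$ can interpolate. Section~\ref{sec:two} studies splittings that move one column of a matrix and computes the two-point inequality across two consecutive splittings; this small case contains the idea and dictates all choices. Section~\ref{sec:tree} iterates the pattern along an infinite tree, Section~\ref{sec:proof} completes the proof, and Section~\ref{sec:ext} proves the extension lemma on which Section~\ref{sec:jets} rests. Theorem~\ref{thm:rigid} is proved in Section~\ref{sec:rigid}.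

\section{Preliminaries}\label{sec:prelim}

\subsection*{Coordinates}
Write $X=[x_1|x_2]$ and $Y=[y_1|y_2]$ with columns in $\mathbb R^n$. For a two-column matrix, $[M_1|M_2]J=[-M_2|M_1]$. Every point of $\mathbb R^{(2n+2)\times2}$ is uniquely of the form $A=(X;YJ;WJ)$ with $X,Y\in\mathbb R^{n\times2}$ and $W\in\mathbb R^{2\times2}$, the semicolons separating blocks of rows, and $A\in K_f$ if and only if $Y=Df(X)$ and $W=X^TY-f(X)I$. The minor of $A$ formed by row $i$ of $X$ and row $i$ of $YJ$ is $X_{i1}Y_{i1}+X_{i2}Y_{i2}$. Hence
\begin{equation}\label{eq:XY}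
\langle X,Y\rangle\ \text{is a sum of $2\times2$ minors of $A=(X;YJ;WJ)$.}
\end{equation}
A \emph{state} is a triple $z=(X,Y,c)$ with $c\in\mathbb R$. For a state $z$ and numbers $\sigma_1,\sigma_2$, called \emph{defects}, let $\mathcal A(z;\sigma_1,\sigma_2)$ be the matrix with columns
\begin{equation}\label{eq:cols}
\bigl(x_1;\,-y_2;\,-x_1\cdot y_2-\sigma_1;\,c-x_2\cdot y_2\bigr),\qquad
\bigl(x_2;\,y_1;\,x_1\cdot y_1-c;\,x_2\cdot y_1+\sigma_2\bigr).
\end{equation}
The matrix $X^TY-cI$ has entries $x_i\cdot y_j-c\delta_{ij}$, so $\mathcal A(z;0,0)=(X;YJ;(X^TY-cI)J)$. Since $X$ and $Y$ can be read off from the first $2n$ rows, comparing the last two rows gives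
\begin{equation}\label{eq:member}
\mathcal A(z;\sigma_1,\sigma_2)\in K_f\iff Y=Df(X),\ \ c=f(X),\ \ \sigma_1=\sigma_2=0 .
\end{equation}

\subsection*{Determinants}
For $p,q\in\mathbb R^2$ let $p\times q=p_1q_2-p_2q_1=\det[p|q]$. For $P\in\mathbb R^{2\times2}$ let $\operatorname{cof}P$ be the gradient of $\det$ at $P$; its rows are $(P_{22},-P_{21})$ and $(-P_{12},P_{11})$, so it is linear in $P$ and $|\operatorname{cof}P|=|P|$. As $\det$ is a quadratic form,
\begin{equation}\label{eq:det}
\det(P+Q)=\det P+\langle\operatorname{cof}P,Q\rangle+\det Q,\qquad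
\det P-\det Q=\tfrac12\langle\operatorname{cof}(P+Q),P-Q\rangle .
\end{equation}
If $\operatorname{rank}Q\le1$ then $\det Q=0$, and $t\mapsto\det(P+tQ)$ is affine. Thus every minor of a two-column matrix is affine along rank-one lines.

\subsection*{Convexity}
We use the following textbook facts in $\mathbb R^M$. A point of the convex hull of a set is a convex combination of at most $M+1$ points of the set (Carath\'eodory's theorem), so the convex hull of a compact set is compact. A point outside a compact convex set is strictly separated from it by an affine function. A finite convex function $\phi$ has at each $x$ a subgradient $p$, meaning $\phi(x+z)\ge\phi(x)+\langle p,z\rangle$ for all $z$. A differentiable convex function on $\mathbb R^M$ is $C^1$ \cite[Theorem 25.5]{Rock}. If $\phi\in C^1$ is strictly convex and $x\ne y$, then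
\begin{equation}\label{eq:strict}
\phi(x)-\phi(y)-\langle\nabla\phi(y),x-y\rangle>0,\qquad\langle\nabla\phi(x)-\nabla\phi(y),x-y\rangle>0,
\end{equation}
the second inequality being the sum of the first and its mirror image.

\begin{lemma}\label{lem:cont}
Every rank-one convex $F:\mathbb R^{N\times2}\to\mathbb R$ is locally Lipschitz.
\end{lemma}

\begin{proof}
A matrix with a single nonzero entry has rank one, so $F$ is convex in each of the $M=2N$ entries separately. Fix a cube centered at $x_0$. Using convexity in one coordinate after another, $F$ is bounded on the cube by the maximum $B_0$ of its values at the vertices. For $x$ in the cube, midpoint convexity in one coordinate after another bounds $F(x_0)$ by the average of $F$ over the $2^M$ points $x_0+(\pm(x-x_0)_i)_i$. One of them is $x$ and all lie in the cube, so $F(x)\ge2^MF(x_0)-(2^M-1)B_0$. Thus $|F|\le B$ on the cube for some $B$. The difference quotients of a convex function of one variable are monotone, so if $|\phi|\le B$ on an interval, then $\phi$ is Lipschitz with constant $2B/r$ at distance at least $r$ from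 the endpoints. Applying this in each coordinate shows that $F$ is Lipschitz on a smaller cube.
\end{proof}

\section{The rigid side}\label{sec:rigid}

\begin{proposition}\label{prop:norank}
Let $f\in C^1(\mathbb R^{n\times2})$ be strictly polyconvex. If $A\ne A'$ lie in $K_f$, then $\operatorname{rank}(A-A')=2$.
\end{proposition}

\begin{proof}
A point of $K_f$ is determined by its block $X$, so $X\ne X'$. Suppose $\operatorname{rank}(A-A')=1$. Then $X'-X$ has rank one, and $\langle X'-X,Y'-Y\rangle=0$ by \eqref{eq:XY} applied to $A'-A$. On the line $t\mapsto X+t(X'-X)$ the map $\Phi$ is affine and injective, so $f=g\circ\Phi$ is strictly convex there, and its derivative at $t=1$ exceeds that at $t=0$. This says $\langle Y'-Y,X'-X\rangle>0$, a contradiction.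
\end{proof}

Strictness is needed: for $f=0$ the set $K_f$ is the linear space of all $(X;0;0)$. The proposition also shows what a counterexample cannot be. Consider a finite binary tree of matrices in which the two children of each node differ by a matrix of rank one. The children of a deepest node are both leaves, so they cannot both lie in $K_f$. A tree of rank-one splittings that ends on $K_f$ is therefore infinite.

Theorem~\ref{thm:rigid} needs only a small part of the supply of rank-one convex functions, namely linear combinations of minors. Let $T(A)$ be the vector of all entries and all $2\times2$ minors of $A\in\mathbb R^{(2n+2)\times2}$.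

\begin{lemma}\label{lem:minors}
Let $K\subset\mathbb R^{(2n+2)\times2}$ be compact and $P\in K^{rc}$. There is a probability measure $\mu$ with finite support in $K$ such that $\int T\,d\mu=T(P)$. It satisfies
\begin{equation}\label{eq:double}
\iint\langle Y-Y',X-X'\rangle\,d\mu\,d\mu=0,\qquad\iint m_2(X-X')\,d\mu\,d\mu=0,
\end{equation}
where $X,Y$ and $X',Y'$ are the blocks of the two variables of integration.
\end{lemma}

\begin{proof}
The set $K$ is not empty, since otherwise $F=1$ would exclude $P$. If $T(P)$ were outside the compact convex set $\operatorname{conv}T(K)$, there would be an affine $a$ with $a\le0$ on $T(K)$ and $a(T(P))>0$. The function $a\circ T$ is affine along rank-one lines, hence rank-one convex, and this contradicts $P\in K^{rc}$. So $T(P)$ is a convex combination of points of $T(K)$, which defines $\mu$.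

Let $\bar X,\bar Y$ be the blocks of $P$. They are the means of $X,Y$, and by \eqref{eq:XY} $\int\langle X,Y\rangle\,d\mu=\langle\bar X,\bar Y\rangle$. Expanding, the first integral in \eqref{eq:double} is $2\int\langle X,Y\rangle\,d\mu-2\langle\bar X,\bar Y\rangle=0$. Write $m_2(X-X')=m_2(X)+m_2(X')-\beta(X,X')$ with $\beta$ bilinear and $\beta(X,X)=2m_2(X)$. Since $\int m_2(X)\,d\mu=m_2(\bar X)$, the second integral is $2m_2(\bar X)-\beta(\bar X,\bar X)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Let $K=K_f\cap\bar B_R(0)$, $P\in K^{rc}$, and let $\mu$ be as in Lemma~\ref{lem:minors}. The function $Q=\langle d,m_2\rangle$ is a quadratic form, so $DQ$ is linear and $\langle DQ(Z),Z\rangle=2Q(Z)$. On $K$ we have $Y=Dh(X)+DQ(X)$, hence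
\[
\langle Y-Y',X-X'\rangle-2\langle d,m_2(X-X')\rangle=\langle Dh(X)-Dh(X'),X-X'\rangle .
\]
By \eqref{eq:double} the left side has double integral zero; here it matters that $d$ is constant. By \eqref{eq:strict} the right side is positive for $X\ne X'$. So all points in the support of $\mu$ have the same block $X$, and $\mu$ is a Dirac mass at some $A\in K$. Then $T(P)=T(A)$, so $P=A\in K$. If $n=1$ there are no $2\times2$ minors, $\Phi(X)=X$, and $f=g$ is strictly convex.
\end{proof}

\section{Which data come from a strictly polyconvex function}\label{sec:jets}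

From here to the last part of Section~\ref{sec:proof}, $n=2$ and $\Phi(X)=(X,\det X)\in\mathbb R^5$.

Let $f=g\circ\Phi$ with $g\in C^1(\mathbb R^5)$ strictly convex, and let $d(X)$ be the derivative of $g$ in the last variable at $\Phi(X)$. By the chain rule $\nabla g(\Phi(X))=(Y-d\operatorname{cof}X,\,d)$ with $Y=Df(X)$, $d=d(X)$. For states $z=(X,Y,c)$, $z'=(X',Y',c')$ and a number $d$, called the \emph{multiplier}, put
\[
q_d(z,z')=c'-c-\langle Y,X'-X\rangle-d\det(X'-X).
\]
By \eqref{eq:det}, $\det X'-\det X=\langle\operatorname{cof}X,X'-X\rangle+\det(X'-X)$, and therefore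
\begin{equation}\label{eq:qS}
c'-c-\bigl\langle(Y-d\operatorname{cof}X,\,d),\ \Phi(X')-\Phi(X)\bigr\rangle=q_d(z,z').
\end{equation}
So \eqref{eq:strict} says that $q_{d(X)}(z,z')>0$ for the states $z,z'$ that $f$ attaches to two distinct matrices $X,X'$. On thin compact sets this necessary condition is sufficient, because of the following lemma, proved in Section~\ref{sec:ext}.

\begin{lemma}\label{lem:ext}
Let $C\subset\mathbb R^M$ be compact with more than one point, let $c:C\to\mathbb R$ and $G:C\to\mathbb R^M$ be continuous, and suppose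
\[
S(x,y):=c(x)-c(y)-\langle G(y),x-y\rangle>0\qquad\text{for all }x\ne y\text{ in }C .
\]
Assume that all coordinate projections $\pi_i(C)\subset\mathbb R$ have empty interior. Then there is a strictly convex $g\in C^1(\mathbb R^M)$ with $g=c$ and $\nabla g=G$ on $C$.
\end{lemma}

\begin{proposition}\label{prop:interp}
Let $\Gamma$ be a compact set of at least two pairs $(z,d)=(X,Y,c,d)$ such that $q_d(z,z')>0$ for any two distinct $(z,d),(z',d')\in\Gamma$. Let $\mathcal X$ be the set of the matrices $X$ occurring in $\Gamma$, and assume that the five coordinate projections of $\Phi(\mathcal X)$ have empty interior. Then there is a strictly polyconvex $f\in C^1(\mathbb R^{2\times2})$ with $f(X)=c$ and $Df(X)=Y$ for all $(X,Y,c,d)\in\Gamma$.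
\end{proposition}

\begin{proof}
If two distinct points of $\Gamma$ had $X=X'$, the hypothesis applied in both orders would give $c'>c$ and $c>c'$. So $(X,Y,c,d)\mapsto\Phi(X)$ is a continuous injection of a compact set, hence a homeomorphism onto $C=\Phi(\mathcal X)$, and $Y,c,d$ are continuous functions on $C$. Prescribe at $\Phi(X)$ the value $c$ and the gradient $G=(Y-d\operatorname{cof}X,d)$. By \eqref{eq:qS} the hypothesis of Lemma~\ref{lem:ext} holds. With $g$ from the lemma and $f=g\circ\Phi$ we get $f(X)=c$ and $Df(X)=(Y-d\operatorname{cof}X)+d\operatorname{cof}X=Y$ on $\mathcal X$.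
\end{proof}

The task is now to find such a $\Gamma$ for which the matrices $\mathcal A(z;0,0)$ have a nontrivial hull. The argument for Theorem~\ref{thm:rigid} tells us how the multiplier must behave.

\begin{remark}\label{rem:corr}
Let $f$ be strictly polyconvex, $K=K_f\cap\bar B_R(0)$, $P\in K^{rc}\setminus K$, and let $\mu$ be as in Lemma~\ref{lem:minors}; it is not a Dirac mass. For $X\ne X'$,
\[
0<q_{d(X)}(z,z')+q_{d(X')}(z',z)=\langle Y'-Y,X'-X\rangle-\bigl(d(X)+d(X')\bigr)\det(X'-X).
\]
Integrate twice. The first term drops out by \eqref{eq:double}, and $\int\det(X'-X)\,d\mu(X')=\det(\bar X-X)$ by \eqref{eq:det} and $\int\det X'\,d\mu=\det\bar X$. We obtain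
\[
\int d(X)\det(X-\bar X)\,d\mu<0,\qquad\text{while}\qquad\int\det(X-\bar X)\,d\mu=0 .
\]
So $d$ must vary and be negatively correlated with the determinant of the displacement from the mean.
\end{remark}

\section{One and two generations of splittings}\label{sec:two}

\subsection*{Splitting one column}
The simplest way for two $6\times2$ matrices to differ by rank one is to share a column. To keep the second column in \eqref{eq:cols} fixed, we must fix $x_2$ and $y_1$; we may move $x_1$ and $y_2$, and $c$ must follow so that $x_1\cdot y_1-c$ does not change. This leads to two types of steps. Let $z=(X,Y,c)$ be a state, $u,v\in\mathbb R^2$ and $\tau\in\mathbb R$. The \emph{step of type $\kappa$ along $(u,v)$ of size $\tau$} takes $z$ to the state $z^\tau$ given by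
\[
\begin{array}{llll}
\kappa=+1:&x_1\mapsto x_1+\tau u,&y_2\mapsto y_2+\tau v,&c\mapsto c+\tau\,y_1\cdot u,\\[2pt]
\kappa=-1:&x_2\mapsto x_2+\tau u,&y_1\mapsto y_1+\tau v,&c\mapsto c+\tau\,y_2\cdot u,
\end{array}
\]
the other columns being unchanged. In both cases $c$ changes by $\langle Y,\delta X\rangle$, where $\delta X$ is the increment of $X$. All entries of the moving column are affine in $\tau$ except one, which is quadratic. The defects are there to absorb the quadratic term.

\begin{lemma}\label{lem:split}
Let $u\cdot v=1$. Let $p_\pm>0$ and $\tau_\pm\in\mathbb R$ satisfy $p_++p_-=1$ and $p_+\tau_++p_-\tau_-=0$, and put $e=p_+\tau_+^2+p_-\tau_-^2$ and $A_\pm=\mathcal A(z^{\tau_\pm};\sigma_1,\sigma_2)$. Then $\operatorname{rank}(A_+-A_-)\le1$, and $p_+A_++p_-A_-$ equals $\mathcal A(z;\sigma_1+e,\sigma_2)$ for steps of type $+1$ and $\mathcal A(z;\sigma_1,\sigma_2+e)$ for steps of type $-1$.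
\end{lemma}

\begin{proof}
Type $+1$. In the second column, $x_2$, $y_1$ and $x_2\cdot y_1+\sigma_2$ do not change, and $x_1\cdot y_1-c$ changes by $\tau u\cdot y_1-\tau y_1\cdot u=0$. So $A_+$, $A_-$ and $\mathcal A(z;\sigma_1+e,\sigma_2)$ have the same second column. In the first column, $x_1$, $y_2$ and $c-x_2\cdot y_2$ change by $\tau u$, $\tau v$ and $\tau(y_1\cdot u-x_2\cdot v)$, which have mean zero, while $x_1\cdot y_2$ changes by $\tau(u\cdot y_2+x_1\cdot v)+\tau^2$, which has mean $e$.

Type $-1$. In the first column, $x_1$, $y_2$ and $x_1\cdot y_2+\sigma_1$ do not change, and $c-x_2\cdot y_2$ changes by $\tau y_2\cdot u-\tau u\cdot y_2=0$. In the second column, $x_2$, $y_1$ and $x_1\cdot y_1-c$ change by $\tau u$, $\tau v$ and $\tau(x_1\cdot v-y_2\cdot u)$, which have mean zero, while $x_2\cdot y_1$ changes by $\tau(u\cdot y_1+x_2\cdot v)+\tau^2$, which has mean $e$.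
\end{proof}

Thus each splitting spends a positive amount of defect. A matrix with positive defect is outside $K_f$ for every $f$, by \eqref{eq:member}; if it can be split again and again until the defect is used up, and the limit states can be interpolated, we have a counterexample. The difficulty lies in the inequality $q_d>0$. For the two children of one step, $q_d$ vanishes: for type $+1$ we have $c'-c=y_1\cdot(x_1'-x_1)=\langle Y,X'-X\rangle$ and $\det(X'-X)=0$, and for type $-1$ the same holds with $y_2$ and $x_2$. A sign can only come from the interaction with the next step, which we take of the opposite type so that $X'-X$ has two nonzero columns.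

\subsection*{Two generations}
We measure all quantities from a base state $z_0=(X_0,Y_0,c_0)$. For a state $z$ put $\xi=X-X_0$, $\zeta=Y-Y_0$, $\gamma=c-c_0-\langle Y_0,\xi\rangle$, and define $\xi',\gamma'$ in the same way for $z'$. Then $c'-c=\gamma'-\gamma+\langle Y_0,\xi'-\xi\rangle$, so
\begin{equation}\label{eq:base}
q_d(z,z')=\gamma'-\gamma-\langle\zeta,\xi'-\xi\rangle-d\det(\xi'-\xi).
\end{equation}
If $z$ is reached from $z_0$ by a sequence of steps, a step that starts at a state with block $\tilde Y$ contributes $\langle\tilde Y-Y_0,\delta X\rangle$ to $\gamma$.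

\begin{lemma}\label{lem:two}
Let $z$ arise from $z_0$ by a step of type $\kappa$ along $(u_0,v_0)$ of size $\tau_0$, followed by a step of type $-\kappa$ along $(u_1,v_1)$ of size $\tau_1$. Let $z'$ arise from $z_0$ by a step of type $\kappa$ along $(u_0,v_0)$ of size $\tau_0'$, followed by a step of type $-\kappa$ along $(u_1',v_1')$ of size $\tau_1'$. If $u_0\times u_1=u_0\times u_1'=1$, then
\[
q_d(z,z')=(\tau_0-\tau_0')\bigl[\tau_1(u_0\cdot v_1-\kappa d)+\tau_1'(\kappa d-v_0\cdot u_1')\bigr].
\]
\end{lemma}

\begin{proof}
For $\kappa=+1$ we have $\xi=[\tau_0u_0|\tau_1u_1]$, $\xi'=[\tau_0'u_0|\tau_1'u_1']$ and $\zeta=[\tau_1v_1|\tau_0v_0]$. For $\kappa=-1$ the two columns of each matrix are interchanged, which preserves inner products and reverses determinants. The first step contributes $0$ to $\gamma$. At the second step, $\tilde Y-Y_0$ is $\tau_0v_0$ in the very column in which $X$ moves by $\tau_1u_1$. Hence, for both types,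
\begin{align*}
\gamma'-\gamma&=\tau_0'\tau_1'\,v_0\cdot u_1'-\tau_0\tau_1\,v_0\cdot u_1,\\
\langle\zeta,\xi'-\xi\rangle&=\tau_1(\tau_0'-\tau_0)\,u_0\cdot v_1+\tau_0\tau_1'\,v_0\cdot u_1'-\tau_0\tau_1\,v_0\cdot u_1,\\
\det(\xi'-\xi)&=\kappa(\tau_0'-\tau_0)\,u_0\times(\tau_1'u_1'-\tau_1u_1)=\kappa(\tau_0'-\tau_0)(\tau_1'-\tau_1).
\end{align*}
In \eqref{eq:base} the terms $\tau_0\tau_1\,v_0\cdot u_1$ cancel, and what remains is
\[
(\tau_0'-\tau_0)\bigl[\tau_1'\,v_0\cdot u_1'-\tau_1\,u_0\cdot v_1-\kappa d(\tau_1'-\tau_1)\bigr].\qedhere
\]
\end{proof}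

\subsection*{Choosing the parameters}
Split $z_0$ into two siblings and each sibling into two children. Take $z$ below one sibling and $z'$ below the other, let $\varepsilon$ be the sign of $\tau_0-\tau_0'$, write $\tau_1=\ell t$, $\tau_1'=\ell t'$ with a scale $\ell>0$, and put $\alpha=v_0\cdot u_1'$, $\beta=u_0\cdot v_1$. Each of $t,t'$ takes a positive and a negative value, with mean zero. We need
\begin{equation}\label{eq:need}
\varepsilon t(\beta-\kappa d)+\varepsilon t'(\kappa d-\alpha)>0
\end{equation}
for all four pairs $(t,t')$, where $d$ belongs to $z$ and so may depend on $t$ but not on $t'$. Two constraints follow.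

\emph{The multiplier must depend on $t$.} Averaging \eqref{eq:need} over $t'$ gives $\varepsilon t(\beta-\kappa d)>0$. So $\kappa d<\beta$ when $t$ has the sign $\varepsilon$, and $\kappa d>\beta$ otherwise. This is the correlation of Remark~\ref{rem:corr}: $\tau_0$ has the sign $\varepsilon$, because the first splitting has mean zero, and $\det\xi=\kappa\tau_0\tau_1$, so $\kappa d$ is small exactly where $\kappa\det\xi$ is positive.

\emph{The siblings must split differently.} If both use the same two values, take $t'=t$. The left side of \eqref{eq:need} becomes $\varepsilon t(\beta-\alpha)$, which cannot be positive for both signs of $t$. In particular the symmetric choice $t,t'\in\{\pm1\}$ fails.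

The simplest way out is $\varepsilon t\in\{2,-1\}$ and $\varepsilon t'\in\{-2,1\}$. Since the other sibling has the sign $-\varepsilon$, this is one rule for both: \emph{a step that repeats the previous sign has length $2$, a step that reverses it has length $1$.} Fix $\eta>0$, let $\kappa d=\alpha-\eta$ if $\varepsilon t=2$ and $\kappa d=\alpha$ if $\varepsilon t=-1$, and put $b=\beta-\alpha$. The left side of \eqref{eq:need} takes the values
\begin{equation}\label{eq:table}
\begin{array}{c|cc}
&\varepsilon t'=1&\varepsilon t'=-2\\ \hline
\varepsilon t=2&2(b+\eta)-\eta=2b+\eta&2(b+\eta)+2\eta=2b+4\eta\\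
\varepsilon t=-1&-b&-b
\end{array}
\end{equation}
All four are positive exactly when $-\eta/2<b<0$. We take $b=-\eta/4$, which gives the values $\eta/2$, $7\eta/2$, $\eta/4$, $\eta/4$, all at least $\eta/4$.

This settles pairs of grandchildren below different siblings. Two children of the same sibling still have $q_d=0$ and must be split further, by the same pattern, at a scale small enough not to disturb the margin just gained.

\section{The infinite tree}\label{sec:tree}

\subsection*{Nodes, displacements, multipliers}
\emph{Nodes} are finite words $w=(\varepsilon_0,\dots,\varepsilon_{k-1})$ in the letters $\pm1$, of level $|w|=k$. \emph{Leaves} are infinite words $\lambda$; they form the compact space $\{\pm1\}^{\mathbb N}$ with the product topology. We write $\lambda|k$ for the node formed by the first $k$ letters and say that $\lambda$ is \emph{below} it. Let $s_w$ be the last letter of $w$, with $s_\emptyset=+1$. The node $w$ has the children $w\varepsilon$, $\varepsilon=\pm1$, with displacements and probabilities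
\[
t_w(\varepsilon)=\begin{cases}2\varepsilon,&\varepsilon=s_w,\\ \varepsilon,&\varepsilon=-s_w,\end{cases}\qquad
p_w(\varepsilon)=\begin{cases}1/3,&\varepsilon=s_w,\\2/3,&\varepsilon=-s_w;\end{cases}
\]
see Figure~\ref{fig:tree}. The mean of $t_w$ is $\frac13\cdot2s_w-\frac23s_w=0$, the mean of $t_w^2$ is $\frac43+\frac23=2$, and $t_w(\varepsilon)-t_w(-\varepsilon)=3\varepsilon$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.4cm,y=0.65cm]
\draw[->,gray] (-2,0)--(3,0) node[right]{$t_0$};
\draw[->,gray] (0,-2.6)--(0,2.6) node[above]{$t_1$};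
\draw[thick] (-1,0)--(2,0);
\draw[thick] (2,-1)--(2,2);
\draw[thick] (-1,-2)--(-1,1);
\node[below right] at (0,0) {$w$};
\node[above right] at (2,0) {$w+$};
\node[below left] at (-1,0) {$w-$};
\fill (2,2) circle (2.5pt) node[right]{$\,w{+}{+}$};
\fill (-1,-2) circle (2.5pt) node[left]{$w{-}{-}\,$};
\draw[fill=white] (2,-1) circle (2.5pt) node[right]{$\,w{+}{-}$};
\draw[fill=white] (-1,1) circle (2.5pt) node[left]{$w{-}{+}\,$};
\end{tikzpicture}
\caption{Two generations below a node $w$ whose last letter is $+$. Each grandchild is drawn at $(t_0,t_1)$, its displacements in the first and second generation. A step that repeats the previous sign has length $2$, a step that reverses it has length $1$, so the heights $\{2,-1\}$ on the right and $\{1,-2\}$ on the left have no common value. In the second generation the multiplier $d$ changes exactly at the filled points, where $t_0t_1>0$.}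
\label{fig:tree}
\end{figure}

Steps at level $k$ will have type $\kappa_k=(-1)^k$. Let $\eta_k=64^{-k}$, $d_\emptyset=0$, and for $|w|=k$
\[
d_{w\varepsilon}=d_w+\kappa_k\eta_k\ \text{ if }\varepsilon=s_w,\qquad d_{w\varepsilon}=d_w\ \text{ if }\varepsilon=-s_w .
\]
Seen from a node of level $k$, a repeated sign at level $k+1$ lowers $\kappa_kd$ by $\eta_{k+1}$, as in \eqref{eq:table}. For a leaf put $d_\lambda=\lim_kd_{\lambda|k}$. Then $|d_\lambda|\le2$ and $|d_\lambda-d_{\lambda|k}|\le\sum_{i\ge k}\eta_i$. The fast decay of $\eta_k$ keeps later changes of $d$ below the margin $\eta/4$.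

\subsection*{Directions}
We define $u_w,v_w\in\mathbb R^2$ with $u_w\cdot v_w=1$. Let $u_\emptyset=v_\emptyset=(1,0)$, and for $|w|=k$ determine $u_{w\varepsilon}$ and then $v_{w\varepsilon}$ from
\begin{align}
u_w\times u_{w\varepsilon}&=1,&v_w\cdot u_{w\varepsilon}&=\kappa_kd_{w(-\varepsilon)},\label{eq:u}\\
u_w\cdot v_{w\varepsilon}&=\kappa_kd_{w\varepsilon}-\tfrac14\eta_{k+1},&u_{w\varepsilon}\cdot v_{w\varepsilon}&=1.\label{eq:v}
\end{align}
The first condition is the normalization of Lemma~\ref{lem:two}; the second and third make $\alpha=\kappa_kd_{w\varepsilon}$ and $b=-\eta_{k+1}/4$ when $z$ is below $w\varepsilon$, since $\alpha$ involves the vector $u$ of the sibling; the fourth is the hypothesis of Lemma~\ref{lem:split}. Both linear systems are uniquely solvable: the matrix of \eqref{eq:u} has rows $(-u_{w,2},u_{w,1})$ and $v_w$ and determinant $-u_w\cdot v_w=-1$, and the matrix of \eqref{eq:v} has determinant $u_w\times u_{w\varepsilon}=1$. At the root, for instance, $d_+=1$ and $d_-=0$, so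
\[
u_+=(0,1),\quad v_+=(\tfrac{255}{256},1),\qquad u_-=(1,1),\quad v_-=(-\tfrac1{256},\tfrac{257}{256}).
\]

\subsection*{Scales}
We have no bound on the vectors uniform in the level, and we need none, because the step lengths are chosen afterwards. Let $m_k=1+\max_{|w|=k}(|u_w|+|v_w|)$. Choose $\ell_0=1$ and then $\ell_1,\ell_2,\ldots>0$ one after another so small that, with $L_k=2\ell_km_k$,
\begin{equation}\label{eq:scales}
L_{k+1}\le\tfrac14L_k,\qquad56\,L_kL_{k+2}\le\tfrac14\eta_{k+1}\ell_k\ell_{k+1}\qquad(k\ge0).
\end{equation}
Then $\sum_{i\ge j}L_i\le2L_j$.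

\subsection*{States and matrices}
Given a root state $z_\emptyset$, let $z_{w\varepsilon}$ arise from $z_w$, $|w|=k$, by the step of type $\kappa_k$ along $(u_w,v_w)$ of size $\ell_kt_w(\varepsilon)$. A step at level $k$ has $|\delta X|,|\delta Y|\le L_k$ and $|\delta c|\le(|Y_\emptyset|+2L_0)L_k$. So $z_{\lambda|k}$ converges to a state $z_\lambda=(X_\lambda,Y_\lambda,c_\lambda)$ uniformly in $\lambda$, and $\lambda\mapsto(z_\lambda,d_\lambda)$ is continuous, being a uniform limit of locally constant maps. The increments of $X$ and $Y$ do not depend on the root state, and those of $c$ do not depend on $c_\emptyset$. We may therefore choose $X_\emptyset$, $Y_\emptyset$ and then $c_\emptyset$ so that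
\begin{equation}\label{eq:zero}
z_\lambda=(0,0,0)\quad\text{for }\lambda=(+,+,+,\dots).
\end{equation}
This normalization is what will make one function $f$ work for all $R$.

A node of level $k$ carries as defect the total that later steps will spend:
\[
\sigma_{1,k}=\sum_{i\ge k,\ i\text{ even}}2\ell_i^2,\qquad\sigma_{2,k}=\sum_{i\ge k,\ i\text{ odd}}2\ell_i^2 .
\]
These numbers are positive, finite because $\ell_i\le L_i$, and tend to $0$. Put $A_w=\mathcal A(z_w;\sigma_{1,k},\sigma_{2,k})$ for $|w|=k$ and $A_\lambda=\mathcal A(z_\lambda;0,0)$ for a leaf. Lemma~\ref{lem:split} with $e=2\ell_k^2$ gives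
\begin{equation}\label{eq:mart}
A_w=\sum_{\varepsilon=\pm1}p_w(\varepsilon)A_{w\varepsilon},\qquad\operatorname{rank}(A_{w+}-A_{w-})\le1 ,
\end{equation}
because in passing from $k$ to $k+1$ the defect $\sigma_{1,k}$ drops by $2\ell_k^2$ and $\sigma_{2,k}$ stays for $k$ even, and conversely for $k$ odd.

\subsection*{The two-point inequality}

\begin{lemma}\label{lem:key}
For any two distinct leaves $\lambda,\lambda'$ we have $q_{d_\lambda}(z_\lambda,z_{\lambda'})>0$.
\end{lemma}

\begin{proof}
Let $w$, of level $k$, be the last common node, so that $\lambda$ is below $w\varepsilon\varepsilon_1$ and $\lambda'$ is below $w(-\varepsilon)\varepsilon_1'$. Write $\kappa=\kappa_k$, $\eta=\eta_{k+1}$, $d=d_\lambda$. We compare $q=q_d(z_\lambda,z_{\lambda'})$ with its value at the two grandchildren of $w$,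
\[
q^0=q_d\bigl(z_{w\varepsilon\varepsilon_1},z_{w(-\varepsilon)\varepsilon_1'}\bigr).
\]

\emph{Leading part.} Let $t=t_{w\varepsilon}(\varepsilon_1)$ and $t'=t_{w(-\varepsilon)}(\varepsilon_1')$. Lemma~\ref{lem:two} applies with $z_0=z_w$, $\tau_0-\tau_0'=3\varepsilon\ell_k$, $\tau_1=\ell_{k+1}t$, $\tau_1'=\ell_{k+1}t'$, and, by \eqref{eq:u} and \eqref{eq:v},
\[
\alpha=v_w\cdot u_{w(-\varepsilon)}=\kappa d_{w\varepsilon},\qquad\beta=u_w\cdot v_{w\varepsilon}=\alpha-\tfrac14\eta .
\]
So $q^0=3\ell_k\ell_{k+1}\mathcal M$ with $\mathcal M=\varepsilon t(\beta-\kappa d)+\varepsilon t'(\kappa d-\alpha)$. As $s_{w\varepsilon}=\varepsilon$ and $s_{w(-\varepsilon)}=-\varepsilon$, we have $\varepsilon t=2$ if $\varepsilon_1=\varepsilon$, $\varepsilon t=-1$ otherwise, and $\varepsilon t'\in\{-2,1\}$. As $\kappa_k\kappa_{k+1}=-1$, the number $\kappa d_{w\varepsilon\varepsilon_1}$ equals $\alpha-\eta$ if $\varepsilon t=2$ and $\alpha$ if $\varepsilon t=-1$. With $d_{w\varepsilon\varepsilon_1}$ in place of $d$, then, $\mathcal M$ is an entry of \eqref{eq:table} with $b=-\eta/4$, hence at least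 $\eta/4$. Now $\mathcal M$ is affine in $d$ with slope of modulus $|t'-t|\le4$, and $|d-d_{w\varepsilon\varepsilon_1}|\le\sum_{i\ge k+2}\eta_i=\eta/63$. Therefore $\mathcal M\ge\frac\eta4-\frac{4\eta}{63}=\frac{47}{252}\eta>\frac\eta6$, and
\[
q^0\ge\tfrac12\eta\,\ell_k\ell_{k+1}.
\]

\emph{Error.} Use \eqref{eq:base} with base $z_w$ for both $q$ and $q^0$. Let $\xi,\zeta,\gamma,\xi',\gamma'$ belong to the leaves, let the superscript $0$ mark the same quantities for the grandchildren, and put $\Delta=\xi'-\xi$, $\Delta^0=\xi'^0-\xi^0$. Displacements of $X$ and $Y$ from the values at $w$ have norm at most $2L_k$, and the parts due to steps of level at least $k+2$ have norm at most $2L_{k+2}$. So $|\Delta|,|\Delta^0|\le4L_k$ and $|\Delta-\Delta^0|\le4L_{k+2}$. A step of level $i\ge k+2$ contributes at most $2L_kL_i$ to $\gamma$ or $\gamma'$. Hence, using \eqref{eq:det} in the last line,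
\begin{align*}
|\gamma-\gamma^0|+|\gamma'-\gamma'^0|&\le2\sum_{i\ge k+2}2L_kL_i\le8L_kL_{k+2},\\
|\langle\zeta,\Delta\rangle-\langle\zeta^0,\Delta^0\rangle|&\le|\zeta-\zeta^0||\Delta|+|\zeta^0||\Delta-\Delta^0|\le16L_kL_{k+2},\\
|d|\,|\det\Delta-\det\Delta^0|&\le2\cdot\tfrac12\bigl(|\Delta|+|\Delta^0|\bigr)|\Delta-\Delta^0|\le32L_kL_{k+2}.
\end{align*}
By \eqref{eq:scales}, $|q-q^0|\le56L_kL_{k+2}\le\frac14\eta\,\ell_k\ell_{k+1}$, and so $q\ge\frac14\eta\,\ell_k\ell_{k+1}>0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:fail}}\label{sec:proof}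

\subsection*{The case $n=2$}
Let $\Gamma=\{(z_\lambda,d_\lambda)\}$, the continuous image of the compact space of leaves. By Lemma~\ref{lem:key}, $q_d(z,z')>0$ for distinct points of $\Gamma$; and since $q_d(z,z)=0$, distinct leaves give distinct points, so $\Gamma$ is infinite. The leaves below a node $w$ of level $j$ have $|X_\lambda-X_w|\le2L_j$. So $\mathcal X=\{X_\lambda\}$ is a union of $2^j$ sets of diameter at most $4L_j$, and $2^jL_j\le2^{-j}L_0\to0$. Since $\Phi$ is Lipschitz on bounded sets, each coordinate projection of $\Phi(\mathcal X)$ is covered by intervals of arbitrarily small total length. It is a null set and has empty interior. Proposition~\ref{prop:interp} gives a strictly polyconvex $f\in C^1(\mathbb R^{2\times2})$ with $f(X_\lambda)=c_\lambda$ and $Df(X_\lambda)=Y_\lambda$ for all leaves. By \eqref{eq:member},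
\[
A_\lambda\in K_f\ \text{ for every leaf }\lambda,\qquad A_w\notin K_f\ \text{ for every node }w,
\]
the latter because $\sigma_{1,|w|}>0$.

Fix a node $w$ and a compact set $K$ containing $A_\lambda$ for all leaves $\lambda$ below $w$. We claim that $A_w\in K^{rc}$. Let $F$ be rank-one convex with $F\le0$ on $K$. By \eqref{eq:mart}, $F(A_{w'})\le\sum_\varepsilon p_{w'}(\varepsilon)F(A_{w'\varepsilon})$ for every node $w'$. Iterating, for each $j\ge|w|$,
\[
F(A_w)\le\max\{F(A_{w'}):\ w'\text{ extends }w,\ |w'|=j\}.
\]
The matrix $\mathcal A(z;\sigma_1,\sigma_2)$ is a polynomial in its arguments, all states lie in a bounded set, $z_{\lambda|j}\to z_\lambda$ uniformly, and $\sigma_{1,j},\sigma_{2,j}\to0$. Hence $\sup_\lambda|A_{\lambda|j}-A_\lambda|\to0$. By Lemma~\ref{lem:cont}, $F$ is uniformly continuous on a ball containing all these matrices. Each $w'$ above is $\lambda|j$ for a leaf $\lambda$ below $w$, and $F(A_\lambda)\le0$. Letting $j\to\infty$ gives $F(A_w)\le0$, which proves the claim.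

Now let $R>0$. By \eqref{eq:zero} the leaf $(+,+,\dots)$ has matrix $0$, and $A_\lambda$ depends continuously on $\lambda$. The sets of leaves below $w_k=(+,\dots,+)$, with $k$ letters, form a neighborhood basis of this leaf, so for large $k$ all $A_\lambda$ with $\lambda$ below $w_k$ lie in $\bar B_R(0)$. The claim with $K=K_f\cap\bar B_R(0)$ gives $A_{w_k}\in(K_f\cap\bar B_R(0))^{rc}\setminus K_f$.

\subsection*{The case $n\ge3$}
Let $f=g\circ\Phi$ be the function just constructed on $\mathbb R^{2\times2}$. Write $X\in\mathbb R^{n\times2}$ as $(X^a;X^b)$ with $X^a$ the first two rows, and put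
\[
f_n(X)=g(X^a,\det X^a)+|X^b|^2+\sum(\text{all other $2\times2$ minors of $X$})^2 .
\]
As a function of the vector of all minors this is a sum of $C^1$ strictly convex functions of complementary groups of variables, hence $C^1$ and strictly convex. So $f_n$ is strictly polyconvex. Each of the other minors involves a row of $X^b$ and vanishes when $X^b=0$; then its square and the gradient of its square vanish too, as do $|X^b|^2$ and its gradient. Thus at $X^b=0$,
\begin{equation}\label{eq:restrict}
f_n(X)=f(X^a),\qquad Df_n(X)=(Df(X^a);0),\qquad X^TDf_n(X)=(X^a)^TDf(X^a).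
\end{equation}
Let $\iota:\mathbb R^{6\times2}\to\mathbb R^{(2n+2)\times2}$ send $(X;YJ;WJ)$ to $(X;0;YJ;0;WJ)$, where each $0$ stands for $n-2$ zero rows. It is linear, isometric and preserves rank. The point $\iota(P)$ has $X^b=0$, so \eqref{eq:restrict} shows that $\iota(P)\in K_{f_n}$ if and only if $P\in K_f$. If $F$ is rank-one convex and $F\le0$ on $K_{f_n}\cap\bar B_R(0)$, then $F\circ\iota$ is rank-one convex and $F\circ\iota\le0$ on $K_f\cap\bar B_R(0)$. Hence $\iota$ maps $(K_f\cap\bar B_R(0))^{rc}$ into $(K_{f_n}\cap\bar B_R(0))^{rc}$, and for large $k$ the point $\iota(A_{w_k})$ lies in $(K_{f_n}\cap\bar B_R(0))^{rc}\setminus K_{f_n}$. This proves Theorem~\ref{thm:fail}.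

\section{Proof of the extension lemma}\label{sec:ext}

We prove Lemma~\ref{lem:ext}. The obvious candidate, the maximum of the prescribed tangent planes, is convex and takes the right values on $C$, but it has two faults: it need not be strictly convex, and it may have corners, already when $C$ has two points. Step 1 deals with the first fault by setting aside a strictly convex summand. Steps 2 and 3 deal with the second by building a function from above, as a convex envelope, instead of from below.

\subsection*{Step 1: a strictly convex part}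
A summand $\epsilon|x|^2$ cannot be subtracted in general, since $S(x,y)$ need not dominate $\epsilon|x-y|^2$; for $c(x)=x^4$ and $G=c'$ on a set accumulating at $0$ we have $S(x,0)=x^4$. We use instead a function whose Hessian is small near $C$.

Let $D=\operatorname{diam}C>0$. Put $\rho(r)=\min\{S(x,y):x,y\in C,\ |x-y|\ge r\}$ for $0<r\le D$ and $\rho(r)=\rho(D)$ for $r>D$. By compactness $\rho$ is positive, and it is nondecreasing and bounded. To make it continuous we average:
\[
\vartheta(r)=\frac1{1+D^2}\,\frac1r\int_0^r\rho\quad(r>0),\qquad\vartheta(0)=\lim_{r\to0}\vartheta(r).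
\]
Then $\vartheta$ is continuous and nondecreasing on $[0,\infty)$, and $0<\vartheta(r)\le\rho(r)/(1+D^2)$ for $r>0$. Let $b_i\in C^2(\mathbb R)$ satisfy $b_i''(t)=\vartheta(\operatorname{dist}(t,\pi_i(C)))$, and let $b(x)=\sum_ib_i(x_i)$. The function $b_i''\ge0$ is positive on the open set $\mathbb R\setminus\pi_i(C)$, which is dense; this is the only use of the hypothesis on the projections. So $b_i'$ is strictly increasing, and $b$ is strictly convex. If $x\ne y$ lie in $C$ and $z\in[x,y]$, then $\operatorname{dist}(z_i,\pi_i(C))\le|z_i-y_i|\le|x-y|$, so the diagonal matrix $D^2b(z)$ has entries at most $\vartheta(|x-y|)$. By Taylor's formula,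
\[
b(x)-b(y)-\langle\nabla b(y),x-y\rangle\le\tfrac12|x-y|^2\vartheta(|x-y|)\le\tfrac12\rho(|x-y|)\le\tfrac12S(x,y).
\]
Hence $\tilde c=c-b$ and $\tilde G=G-\nabla b$ are continuous on $C$, and
\[
\tilde S(x,y):=\tilde c(x)-\tilde c(y)-\langle\tilde G(y),x-y\rangle\ge\tfrac12S(x,y)>0\qquad(x\ne y).
\]
It remains to find a convex $g_1\in C^1(\mathbb R^M)$ with $g_1=\tilde c$ and $\nabla g_1=\tilde G$ on $C$; then $g=g_1+b$ has all required properties.

\subsection*{Step 2: differentiable functions above all tangent planes}
For $y\in C$ let $l_y(x)=\tilde c(y)+\langle\tilde G(y),x-y\rangle$. We want, for each $y$, a differentiable function that touches $l_y$ at $y$ and lies above every $l_z$. Since $l_z(y)=\tilde c(y)-\tilde S(y,z)$,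
\[
l_z(x)-l_y(x)=-\tilde S(y,z)+\langle\tilde G(z)-\tilde G(y),x-y\rangle\le\Omega(|x-y|),
\]
where
\[
\Omega(r)=\max_{y,z\in C}\bigl[\,|\tilde G(z)-\tilde G(y)|\,r-\tilde S(y,z)\bigr],\qquad r\ge0 .
\]
As a maximum of affine functions with bounded nonnegative slopes, $\Omega$ is Lipschitz and nondecreasing, and $\Omega\ge0$ (take $y=z$). The point is that $\Omega(r)=o(r)$ as $r\to0$. Otherwise there are $\delta>0$, $r_j\to0$ and $y_j,z_j\in C$ with $|\tilde G(z_j)-\tilde G(y_j)|-\tilde S(y_j,z_j)/r_j\ge\delta$. As $\tilde G$ is bounded, $\tilde S(y_j,z_j)\to0$. A limit pair $(y,z)$ of a subsequence has $\tilde S(y,z)=0$, so $y=z$, and also $|\tilde G(z)-\tilde G(y)|\ge\delta$ by continuity of $\tilde G$, which is absurd.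

Let $\omega(0)=0$ and $\omega(r)=r^2+\frac1r\int_r^{2r}\Omega$ for $r>0$. Then $\omega\in C^1(0,\infty)$ and $r^2+\Omega(r)\le\omega(r)\le r^2+\Omega(2r)=o(r)$, so $\omega$ is continuous on $[0,\infty)$. For $y\in C$ the function
\[
\varphi_y(x)=l_y(x)+\omega(|x-y|)
\]
is differentiable at every $x\in\mathbb R^M$, at $x=y$ because $\omega(r)=o(r)$, and $\varphi_y\ge l_z$ for all $z\in C$. The map $(x,y)\mapsto\varphi_y(x)$ is continuous and $C$ is compact, so $H(x)=\min_{y\in C}\varphi_y(x)$ is attained and continuous, and $H\ge l_z$ for all $z\in C$. Since $\varphi_y(x)\ge l_y(x)+|x-y|^2$ and $C,\tilde c,\tilde G$ are bounded, there is $B_0\ge0$ with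
\begin{equation}\label{eq:coercive}
H(x)\ge\tfrac12|x|^2-B_0 .
\end{equation}
The term $r^2$ in $\omega$ serves only this bound.

\subsection*{Step 3: the convex envelope}
The function $H$ need be neither convex nor differentiable, but at every point it is touched from above by a differentiable function, and this property passes to its convex envelope. Let $g_1(x)$ be the infimum of $\sum\theta_iH(x_i)$ over all finite convex combinations $\sum\theta_ix_i=x$. Merging combinations for two points shows that $g_1$ is convex. We have $g_1\le H$, and $g_1\ge l_z$ for $z\in C$ because $\sum\theta_iH(x_i)\ge\sum\theta_il_z(x_i)=l_z(x)$. By Carath\'eodory's theorem in $\mathbb R^{M+1}$, applied to the points $(x_i,H(x_i))$, combinations of $M+2$ points suffice.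

\emph{The infimum is attained.} Let $(\theta_i^j,x_i^j)_{i\le M+2}$ be a minimizing sequence for $x$. By \eqref{eq:coercive}, $\sum_i\theta_i^j|x_i^j|^2\le B$ for some $B$. Pass to a subsequence with $\theta_i^j\to\theta_i$ and let $I=\{i:\theta_i>0\}$. For $i\in I$ the points $x_i^j$ are bounded, and we may assume $x_i^j\to x_i$. For $i\notin I$ they may escape, but $\theta_i^j|x_i^j|\le(\theta_i^jB)^{1/2}\to0$ and $\theta_i^jH(x_i^j)\ge-B_0\theta_i^j$. Therefore $\sum_I\theta_i=1$, $\sum_I\theta_ix_i=x$, and
\[
\sum_{i\in I}\theta_iH(x_i)=\lim_j\sum_{i\in I}\theta_i^jH(x_i^j)\le\lim_j\Bigl(\sum_i\theta_i^jH(x_i^j)+B_0\sum_{i\notin I}\theta_i^j\Bigr)=g_1(x).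
\]

\emph{The function $g_1$ is $C^1$.} Fix $x$, an optimal combination with $\theta_1>0$, and $y\in C$ with $H(x_1)=\varphi_y(x_1)$. Moving only the first point, $x+z=\theta_1(x_1+z/\theta_1)+\sum_{i\ne1}\theta_ix_i$, so
\[
g_1(x+z)\le\psi(z):=\theta_1\varphi_y(x_1+z/\theta_1)+\sum_{i\ne1}\theta_iH(x_i),\qquad\psi(0)=g_1(x).
\]
Let $p$ be a subgradient of $g_1$ at $x$. Then $g_1(x)+\langle p,z\rangle\le g_1(x+z)\le\psi(z)$ for all $z$, with equality at $z=0$. The differentiable function $\psi(z)-\langle p,z\rangle$ has a minimum at $0$, so $\nabla\psi(0)=p$, and $g_1$ is squeezed between two functions with the same value and gradient at $z=0$. Thus $g_1$ is differentiable everywhere, and being convex it is $C^1$.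

\emph{Values on $C$.} For $y\in C$ we have $g_1\ge l_y$ and $g_1(y)\le\varphi_y(y)=l_y(y)=\tilde c(y)$. So $g_1-l_y$ has the minimum value $0$ at $y$, which gives $g_1(y)=\tilde c(y)$ and $\nabla g_1(y)=\tilde G(y)$. This completes the proof of Lemma~\ref{lem:ext}.

\begin{thebibliography}{9}

\bibitem{DDKT}
Camillo De Lellis, Guido De Philippis, Bernd Kirchheim, Riccardo Tione,
\emph{Geometric measure theory and differential inclusions},
arXiv:1910.00335 (2019).

\bibitem{Rock}
Rockafellar, \emph{Convex Analysis}.

\end{thebibliography}
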